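\title{Semilinearity of box-reachability in vector addition systems}

\begin{abstract}
A vector $v$ is box-reachable in a vector addition system if some path from $0$ to $v$ stays inside the box with opposite corners $0$ and $v$. We determine the dimensions in which the set of box-reachable vectors is always semilinear: exactly $d\le 4$ for vector addition systems, and exactly $d\le 2$ for vector addition systems with states. This answers a question of Almagor, Hasson, Pilipczuk and Zaslavski on systems of dimension $3$, $4$, $5$ and on two-dimensional systems with states. In the positive cases we prove more: the relation of all triples $(u,w,v)$ such that $w$ can be reached from $u$ inside the box $[0,v]$ is semilinear. The negative cases are witnessed by a five-dimensional system with eight vectors and a three-dimensional system with two states.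
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and inequalities between vectors are meant coordinatewise. A \emph{$d$-dimensional vector addition system} ($d$-VAS) is a finite set $\mathcal V\subseteq\mathbb Z^d$. A \emph{path} in $\mathcal V$ is a sequence $c_0,c_1,\dots,c_\ell$ of vectors in $\mathbb N^d$ with $c_t-c_{t-1}\in\mathcal V$ for all $t$. A vector $v\in\mathbb N^d$ is \emph{reachable} if some path leads from $0$ to $v$, and \emph{box-reachable} if some path leads from $0$ to $v$ inside the box $[0,v]=\{c:0\le c\le v\}$. We write $\mathrm{Reach}(\mathcal V)$ and $\mathrm{BoxReach}(\mathcal V)$ for the two sets.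

If the coordinates are read as counters, reachability asks that no counter become negative, and box-reachability asks in addition that no counter overshoot its final value. For $\mathcal V=\{2,-1\}\subseteq\mathbb Z$, the number $1$ is reachable by the path $0,2,1$, but it is not box-reachable, since neither vector leads from $0$ into $[0,1]$. Every other number is box-reachable: the even ones along $0,2,4,\dots$ and the odd ones along $0,2,1,3,5,\dots$.

A \emph{$k$-dimensional vector addition system with states} ($k$-VASS) is a pair $\mathcal S=(Q,\mathcal T)$ of a finite set of states $Q$ and a finite set of transitions $\mathcal T\subseteq Q\times\mathbb Z^k\times Q$. A \emph{run} is a sequence of configurations $(q_0,c_0),\dots,(q_\ell,c_\ell)$ in $Q\times\mathbb N^k$ with $(q_{t-1},c_t-c_{t-1},q_t)\in\mathcal T$ for all $t$. For states $p,q$, a vector $v$ is \emph{reachable} if there is a run from $(p,0)$ to $(q,v)$, and \emph{box-reachable} if there is such a run with $c_t\in[0,v]$ for all $t$; the set of box-reachable vectors is denoted $\mathrm{BoxReach}_{p,q}(\mathcal S)$. A VAS is the same thing as a VASS with one state.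

A set $S\subseteq\mathbb N^d$ is \emph{linear} if $S=\{b+n_1g_1+\dots+n_rg_r: n_1,\dots,n_r\in\mathbb N\}$ for some $b,g_1,\dots,g_r\in\mathbb N^d$, and \emph{semilinear} if it is a finite union of linear sets. These are the sets that can be described with addition and order alone, without multiplication (Section~\ref{sec:prelim}).

The reachability set is semilinear for every $d$-VAS with $d\le5$, and for every $2$-VASS and every pair of states (Hopcroft and Pansiot). The box-reachability set is known to be semilinear for every $2$-VAS and every $1$-VASS. Almagor, Hasson, Pilipczuk and Zaslavski~\cite{AHPZ} left open whether this extends to $d$-VAS with $3\le d\le5$ and to $2$-VASS: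
\begin{itemize}
\item[(a)] For each $d\in\{3,4,5\}$, is $\mathrm{BoxReach}(\mathcal V)$ semilinear for every $d$-VAS $\mathcal V$?
\item[(b)] Is $\mathrm{BoxReach}_{p,q}(\mathcal S)$ semilinear for every $2$-VASS $\mathcal S$ and all states $p,q$?
\end{itemize}

One can argue for either answer. In the example $\{2,-1\}$ the box matters only when it is small, and this suggests that box-reachability is a boundary correction to reachability and should be semilinear whenever reachability is. On the other hand, the upper walls of the box are as good as $d$ further counters: the map $c\mapsto(c,v-c)$ turns the paths inside $[0,v]$ into paths of the $2d$-VAS $\{(a,-a):a\in\mathcal V\}$. In particular a coordinate whose final value is small is a bounded counter, that is, a finite memory, and a VAS may use it to imitate states. The first guess turns out to be right for $d=3$, $d=4$ and for $2$-VASS, and wrong for $d=5$.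

Our proofs cut a run into pieces, and the pieces do not start at $0$ or end at $v$. We therefore work with a relation that records both endpoints. For a $k$-VASS and states $p,q$, let $\mathrm{Box}_{p,q}$ be the set of all $(u,w,v)\in\mathbb N^{3k}$ such that there is a run from $(p,u)$ to $(q,w)$ all of whose configurations $(r,c)$ satisfy $c\in[0,v]$. For a VAS we drop the states and write $\mathrm{Box}$.

\begin{theorem}\label{thm:vass}
For every $1$-VASS and every $2$-VASS, all relations $\mathrm{Box}_{p,q}$ are semilinear.
\end{theorem}

\begin{theorem}\label{thm:vas}
For every $d$-VAS with $d\le 4$, the relation $\mathrm{Box}$ is semilinear.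
\end{theorem}

\begin{theorem}\label{thm:counter}
There are a $5$-VAS with eight vectors and a $3$-VASS whose box-reachability sets are not semilinear.
\end{theorem}

\begin{corollary}\label{cor:class}
Box-reachability sets are semilinear for all $d$-VAS if and only if $d\le4$, and for all $d$-VASS and all pairs of states if and only if $d\le2$. Thus the answer to \textup{(a)} is yes for $d=3$ and $d=4$ and no for $d=5$, and the answer to \textup{(b)} is yes.
\end{corollary}

\begin{proof}
We have $\mathrm{BoxReach}_{p,q}=\{v:(0,v,v)\in\mathrm{Box}_{p,q}\}$, which is semilinear when $\mathrm{Box}_{p,q}$ is, by fact (S1) of Section~\ref{sec:prelim}. The counterexamples pass to higher dimensions by appending zero coordinates: $\mathrm{BoxReach}(\mathcal V\times\{0\})=\mathrm{BoxReach}(\mathcal V)\times\{0\}$, likewise for VASS, and a projection of a semilinear set is semilinear.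
\end{proof}

The $5$-VAS of Theorem~\ref{thm:counter} has a semilinear reachability set by the result of Hopcroft and Pansiot, so the box alone destroys semilinearity.

The positive results rest on two principles. A coordinate that stays close to a wall of the box takes boundedly many values when measured from that wall, so it can be moved into the states at the gain of one dimension (Lemma~\ref{lem:freeze}). Far from all walls, a multiset of steps that may be ordered freely can be ordered so as to follow the straight segment between its endpoints, so only the total effect matters, and that is a linear condition (Lemma~\ref{lem:even}). The two principles pull against each other, because the first creates states and states restrict the order of the steps. Section~\ref{sec:zigzag} shows on three small systems when this restriction is harmless and when it produces multiplication; the third system is the $3$-VASS of Theorem~\ref{thm:counter}. Section~\ref{sec:vass} proves that states are harmless in dimension two. For a $4$-VAS, moving one coordinate into the states gives a $3$-VASS, of a special form that we treat in Sections~\ref{sec:walls} and~\ref{sec:four}. Section~\ref{sec:five} shows that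 two bounded coordinates suffice to build the bad $3$-VASS inside a $5$-VAS.

\section{Semilinear relations, walls and even orderings}\label{sec:prelim}

\subsection*{Walks and cycles}
A VASS is a finite directed graph with vectors on its edges. A \emph{walk} from $p$ to $q$ is a word $\pi=e_1\cdots e_\ell$ of consecutive transitions leading from $p$ to $q$; its length is $|\pi|=\ell$, and its \emph{effect} $\mathrm{eff}(\pi)$ is the sum of its vectors. A walk is \emph{closed} if $p=q$. A \emph{simple path} is a walk that visits no state twice, and a \emph{simple cycle} is a nonempty closed walk that visits no state twice except for returning to its start; they have length at most $|Q|-1$ and $|Q|$. A shortest nonempty closed factor of a walk is a simple cycle. Deleting such factors one after another turns every walk from $p$ to $q$ into a simple path from $p$ to $q$, and every closed walk into the empty walk. In particular the effect of a closed walk is a sum of effects of simple cycles. When $v$ is fixed, a \emph{box run} is a run inside $[0,v]$; we also say that a walk $\pi$ is a box run from $(p,u)$ if executing it from $(p,u)$ gives one.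

\subsection*{Distances}
Norms and distances refer to the maximum norm. The \emph{distances of coordinate $i$ from its walls} at a point $c$ are $c_i$ (lower wall) and $v_i-c_i$ (upper wall). A point $c$ is \emph{$\delta$-deep} if $\delta\le c_i\le v_i-\delta$ for all $i$. We write $[c,c']$ for the segment joining $c$ and $c'$ in $\mathbb R^k$; the box is always written $[0,v]$. The points within distance $r$ of a convex set form a convex set, and so do the $\delta$-deep points. Hence:
\begin{itemize}
\item[(C1)] if $P$ and $P'$ are within $r$ of a convex set, so is every point of $[P,P']$;
\item[(C2)] if $c$ and $c'$ are $\delta$-deep, every point within $\delta$ of $[c,c']$ lies in the box.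
\end{itemize}

\subsection*{Semilinear sets}
We use three standard facts.
\begin{itemize}
\item[(S1)] (Ginsburg--Spanier.) A subset of $\mathbb N^d$ is semilinear if and only if it is definable in Presburger arithmetic, the first-order theory of $(\mathbb N,+,\le)$. So semilinear sets are closed under Boolean operations and projection. Linear equations and inequalities with integer coefficients are definable, after negative terms are moved to the other side.
\item[(S2)] (Parikh's theorem, for regular languages.) For states $p,q$ of a finite directed graph, the set of vectors in $\mathbb N^{\mathcal T}$ that count how often each transition occurs in a walk from $p$ to $q$ is semilinear.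
\item[(S3)] An infinite semilinear subset of $\mathbb N$ has bounded gaps, because one of its linear sets has a period $g\ge1$ and so contains a progression $b,b+g,b+2g,\dots$.
\end{itemize}
For $R,R'\subseteq\mathbb N^{3k}$ define the \emph{composition with common box}
\[
R\circ R'=\{(u,w,v):\ \exists c\ \ (u,c,v)\in R,\ (c,w,v)\in R'\}.
\]
By (S1) it preserves semilinearity, and $R\circ R'\subseteq\mathrm{Box}_{p,q}$ whenever $R\subseteq\mathrm{Box}_{p,r}$ and $R'\subseteq\mathrm{Box}_{r,q}$. For a fixed walk $\pi$, the set $\mathrm{Run}(\pi)$ of all $(u,u+\mathrm{eff}(\pi),v)$ such that $\pi$ is a box run from $u$ is given by the inequalities $0\le u+\mathrm{eff}(\pi')\le v$ for the prefixes $\pi'$ of $\pi$, so it is semilinear. Each positive result below is proved by covering $\mathrm{Box}_{p,q}$ with finitely many semilinear sets contained in $\mathrm{Box}_{p,q}$, most of them compositions.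

\subsection*{Freezing a coordinate}
We allow $k=0$: a $0$-VASS is a finite graph, and its relations $\mathrm{Box}_{p,q}\subseteq\mathbb N^0$ are trivially semilinear. Let $\mathcal S=(Q,\mathcal T)$ be a $k$-VASS with $k\ge1$, let $i\in\{1,\dots,k\}$, $\varepsilon\in\{+1,-1\}$ and $B\ge1$, and write $\hat a$ for the vector $a$ with its $i$-th coordinate deleted. The \emph{frozen system} $\mathcal S^{i,\varepsilon,B}$ is the $(k-1)$-VASS with states $Q\times\{0,\dots,B-1\}$ and transitions $((p,h),\hat a,(q,h+\varepsilon a_i))$, where $(p,a,q)\in\mathcal T$ and $h,h+\varepsilon a_i\in\{0,\dots,B-1\}$. Let $W^{i,\varepsilon,B}_{p,q}$ be the set of $(u,w,v)$ with $v_i\ge B-1$ such that some box run from $(p,u)$ to $(q,w)$ keeps coordinate $i$ at distance less than $B$ from its lower wall (if $\varepsilon=+1$) or from its upper wall (if $\varepsilon=-1$).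

\begin{lemma}[freezing]\label{lem:freeze}
If all relations $\mathrm{Box}$ of $\mathcal S^{i,\varepsilon,B}$ are semilinear, then all sets $W^{i,\varepsilon,B}_{p,q}$ are semilinear. If this holds for $\varepsilon=+1$, then the sets $\mathrm{Box}_{p,q}\cap\{v_i=B-1\}$ of $\mathcal S$ are semilinear.
\end{lemma}

\begin{proof}
Let $v_i\ge B-1$, and put $h(c)=c_i$ if $\varepsilon=+1$ and $h(c)=v_i-c_i$ if $\varepsilon=-1$. The condition $0\le h(c)\le B-1$ implies $0\le c_i\le v_i$. So the map $(q,c)\mapsto((q,h(c)),\hat c)$ identifies the runs in the definition of $W^{i,\varepsilon,B}_{p,q}$ with the runs of the frozen system inside $[0,\hat v]$. Hence $(u,w,v)\in W^{i,\varepsilon,B}_{p,q}$ if and only if $v_i\ge B-1$ and, for some $h,h'<B$, we have $h(u)=h$, $h(w)=h'$ and $(\hat u,\hat w,\hat v)\in\mathrm{Box}_{(p,h),(q,h')}$. This is a finite disjunction of definable conditions. Finally, $\mathrm{Box}_{p,q}\cap\{v_i=B-1\}=W^{i,+1,B}_{p,q}\cap\{v_i=B-1\}$.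
\end{proof}

\subsection*{Following a segment}

\begin{lemma}[even ordering]\label{lem:even}
Let $z_1,\dots,z_r$ be vectors of norm at most $C$ and let $n_1,\dots,n_r\in\mathbb N$. The multiset with $n_i$ copies of $z_i$ can be ordered so that every partial sum is within $2rC$ of the segment $[0,\sum_i n_iz_i]$.
\end{lemma}

\begin{proof}
Let $n=\max_i n_i\ge1$; otherwise there is nothing to order. For $t=1,\dots,n$ let block $t$ contain $\lfloor tn_i/n\rfloor-\lfloor(t-1)n_i/n\rfloor\in\{0,1\}$ copies of $z_i$, for each $i$. After block $t$ the sum is $\sum_i\lfloor tn_i/n\rfloor z_i$, which is within $rC$ of the point $\frac tn\sum_i n_iz_i$ of the segment. A block has at most $r$ vectors, so inside a block the sum moves by at most $rC$.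
\end{proof}

\section{Three zigzags}\label{sec:zigzag}

The same pair of vectors, up-right and up-left, shows both why the positive results hold and where they stop.

\begin{example}[free turns]\label{ex:free}
Let $\mathcal V=\{z_1,z_2\}$ with $z_1=(1,1)$ and $z_2=(-1,1)$. A path with $a$ steps $z_1$ and $b$ steps $z_2$ ends in $(a-b,a+b)$, so a reachable $v$ satisfies $v_1\le v_2$ and $v_2\equiv v_1\pmod 2$. The order $z_1^az_2^b$ reaches $v$ but overshoots $v_1$ when $b\ge1$. The order $(z_1z_2)^bz_1^{a-b}$ stays in the box as soon as $v_1\ge1$. If $v_1=0$, no step is possible from $0$. So $\mathrm{BoxReach}(\mathcal V)$ consists of $0$ and of all $v$ with $1\le v_1\le v_2$ and $v_2\equiv v_1\pmod 2$: a linear condition on the effect, corrected at a wall.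
\end{example}

\begin{example}[turns that can be paid for]\label{ex:paid}
Now put the two vectors in different states and let turning have an effect. Take the $2$-VASS with loops $\gamma_1=(p_1,z_1,p_1)$, $\gamma_2=(p_2,z_2,p_2)$ and transitions $\eta_{12}=(p_1,(0,-1),p_2)$, $\eta_{21}=(p_2,0,p_1)$. The walk $\gamma_1^n\eta_{12}\gamma_2^n\eta_{21}$ has effect $(0,2n-1)$ and needs a box of width $n$. To fit into a narrow box we must turn more often, and each further round trip adds $\sigma=\mathrm{eff}(\eta_{12}\eta_{21})=(0,-1)$ to the effect. But $2\sigma=-z_1-z_2$, so two further round trips are compensated by one further copy of each loop. Doing this $n-1$ times gives the walk $(\gamma_1\eta_{12}\gamma_2\eta_{21})^{2n-1}$, which has the same effect $(0,2n-1)$ and needs width $1$. In the plane such a relation always exists, because two independent vectors span it.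
\end{example}

In dimension three the effect of a turn can be made independent of the loops. Then the target fixes the number of turns, and the height that a zigzag gains is bounded by the number of turns times the width. Let $\mathcal Z$ be the $3$-VASS with states $p_1,p_2$ and transitions
\[
\gamma_1=(p_1,(1,1,0),p_1),\quad \eta_{12}=(p_1,(0,0,1),p_2),\quad \gamma_2=(p_2,(-1,1,0),p_2),\quad \eta_{21}=(p_2,0,p_1).
\]

\begin{proposition}\label{prop:three}
$\mathrm{BoxReach}_{p_1,p_1}(\mathcal Z)$ equals
\[
A=\{v\in\mathbb N^3:\ v_1\le v_2\le(2v_3+1)v_1,\ \ v_2\equiv v_1 \pmod 2\},
\]
and $A$ is not semilinear.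
\end{proposition}

\begin{proof}
Consider a box run from $(p_1,0)$ to $(p_1,v)$ with $a$ loops $\gamma_1$ and $b$ loops $\gamma_2$. Then $v_1=a-b$ and $v_2=a+b$, so $v_2-v_1=2b$ is even and nonnegative. Only $\eta_{12}$ changes the third coordinate, so it occurs exactly $v_3$ times, and the run consists of $v_3+1$ periods in $p_1$ alternating with $v_3$ periods in $p_2$. Within a period the first coordinate is monotone, moves by $1$ with each loop, and stays in $[0,v_1]$; so a period has at most $v_1$ loops. Hence $v_2\le(2v_3+1)v_1$.

Conversely, let $v\in A$. Then $j=(v_2-v_1)/2$ is an integer with $0\le j\le v_3v_1$, so $j=j_1+\dots+j_{v_3}$ with $0\le j_i\le v_1$. Along the walk $\gamma_1^{v_1}\prod_{i=1}^{v_3}\bigl(\eta_{12}\gamma_2^{j_i}\eta_{21}\gamma_1^{j_i}\bigr)$ the first coordinate rises to $v_1$ and then repeatedly drops by $j_i$ and returns, while the other two increase to $v_1+2j=v_2$ and to $v_3$. This is a box run to $(p_1,v)$.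

Suppose that $A$ is semilinear. By (S1) so is the set $Y$ of all $y$ such that, for some $j$, $y$ is the largest number with $(2j+1,y,j)\in A$. This largest number is $(2j+1)^2$, which is odd like $2j+1$. So $Y$ is the set of odd squares, which is infinite and has the unbounded gaps $(2j+3)^2-(2j+1)^2=8j+8$, contradicting (S3).
\end{proof}

This proves the part of Theorem~\ref{thm:counter} on VASS.

\section{Systems with states in dimensions one and two}\label{sec:vass}

We first show that between deep points of the box only the effect matters, and then treat the frame of bounded width along the walls by freezing.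

\subsection*{Between deep points}
For states $p,q$ let $\mathrm{Eff}_{p,q}\subseteq\mathbb Z^k$ be the set of effects of walks from $p$ to $q$.

\begin{proposition}\label{prop:inner}
Let $k\in\{1,2\}$ and let $\mathcal S=(Q,\mathcal T)$ be a strongly connected $k$-VASS whose vectors have norm at most $1$. There is $D\ge1$ such that for all $v$, all states $p,q$ and all $D$-deep $c,c'$, there is a box run from $(p,c)$ to $(q,c')$ if and only if $c'-c\in\mathrm{Eff}_{p,q}$.
\end{proposition}

A long walk is a short skeleton with many cycles attached. Lemma~\ref{lem:even} does not apply to the cycles directly, since they may lie in different parts of the graph. The proof first reduces to at most $k$ cycles that occur many times, with independent effects, and then alternates between them as in Example~\ref{ex:paid}.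

\begin{proof}
A run has an underlying walk, so only the ``if'' direction needs proof. Let $\mathcal C$ be the finite set of simple cycles, taken up to rotation and listed in a fixed order; a cycle can be executed from any state on it. Since vectors have norm at most $1$, a walk of length $\ell$ moves the counters by at most $\ell$, and the effect of a simple cycle has norm at most $|Q|$.

\emph{Constants.} For every subset of $\mathcal C$ whose family of effects is linearly dependent, fix a nontrivial integer relation among these effects, and let $K_0$ bound the absolute values of all coefficients that occur. (A family is indexed by the cycles, so two cycles with the same effect form a dependent family.) If $k=2$, then for every pair $\gamma_1,\gamma_2\in\mathcal C$ with independent effects $z_1,z_2$ fix states $q_1$ on $\gamma_1$ and $q_2$ on $\gamma_2$ and, by strong connectivity, walks $\eta_{12}$ from $q_1$ to $q_2$ and $\eta_{21}$ from $q_2$ to $q_1$ of length less than $|Q|$. Put $\sigma=\mathrm{eff}(\eta_{12}\eta_{21})$ and $\omega=|\det(z_1,z_2)|\ge1$. By Cramer's rule,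
\begin{equation}\label{eq:cramer}
\omega\sigma=m_1z_1+m_2z_2\qquad\text{with } m_1,m_2\in\mathbb Z .
\end{equation}
Let $H\ge1$ bound $|m_1|,|m_2|$ over all pairs, and put
\[
K=\max(K_0,2H),\qquad \Lambda=|Q|^2+K|\mathcal C||Q|,\qquad D=2\Lambda+(6H+6)|Q|.
\]
Let $c,c'$ be $D$-deep and let $\pi$ be a walk from $p$ to $q$ with effect $c'-c$. We construct a walk from $p$ to $q$ with the same effect that, started at $c$, stays within $D$ of $[c,c']$. By (C2) it is a box run.

\emph{Skeleton.} Cut $\pi$ at the first visit of each state that it visits. This gives at most $|Q|$ pieces. In each piece delete simple cycles until a simple path remains. The result is a walk $\hat\kappa$ from $p$ to $q$ of length at most $|Q|^2$ that still visits every state visited by $\pi$, because the cut points survive. If $n_\gamma$ is the number of deleted copies of $\gamma$, then $c'-c=\mathrm{eff}(\hat\kappa)+\sum_\gamma n_\gamma\mathrm{eff}(\gamma)$, and $\hat\kappa$ visits all states of every cycle in the support of $n=(n_\gamma)_{\gamma\in\mathcal C}$.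

\emph{At most $k$ heavy cycles.} Among all $n'\in\mathbb N^{\mathcal C}$ whose support is contained in that of $n$ and which have the same total effect as $n$, choose one with $\sum_\gamma n'_\gamma$ minimal and, subject to this, lexicographically least. Call $\gamma$ \emph{heavy} if $n'_\gamma\ge K$. The effects of the heavy cycles are linearly independent. Otherwise let $m$ be the relation fixed for the set of heavy cycles, with its sign chosen so that $\sum_\gamma m_\gamma>0$, or $\sum_\gamma m_\gamma=0$ and the first nonzero $m_\gamma$ is positive. Then $n'-m\ge0$ because $|m_\gamma|\le K_0\le n'_\gamma$ on heavy cycles; it has the same effect as $n'$ and support within that of $n$, and it precedes $n'$ in our order, a contradiction. Insert $n'_\gamma$ copies of every cycle $\gamma$ that is not heavy into $\hat\kappa$, at a state of $\gamma$. We obtain a walk $\kappa$ from $p$ to $q$ of length at most $\Lambda$ and heavy cycles $\gamma_1,\dots,\gamma_j$, $j\le k$, with independent effects $z_i$ and multiplicities $n_i\ge K$ (we now drop the primes), such that $\kappa$ visits all states of the $\gamma_i$ and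
\[
c'-c=\mathrm{eff}(\kappa)+\sum_{i=1}^jn_iz_i .
\]
If $j=0$, the walk $\kappa$ stays within $\Lambda$ of $c$. In the other cases we split $\kappa=\kappa_1\kappa_2$ and insert the heavy cycles in between; then $\kappa_1$ stays within $\Lambda$ of $c$ and $\kappa_2$ within $\Lambda$ of $c'$, and only the inserted part has to be controlled.

\emph{One heavy cycle.} Split $\kappa$ at a state of $\gamma_1$ and take $\kappa_1\gamma_1^{n_1}\kappa_2$. The points reached between copies of $\gamma_1$ lie on the segment from $c+\mathrm{eff}(\kappa_1)$ to $c'-\mathrm{eff}(\kappa_2)$, which is within $\Lambda$ of $[c,c']$ by (C1). Inside a copy the walk moves by at most $|Q|$ more.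

\emph{Two heavy cycles.} Now $k=2$, and $q_1,q_2,\eta_{12},\eta_{21},\sigma,\omega,m_1,m_2$ are the data fixed for $\gamma_1,\gamma_2$. We use \eqref{eq:cramer} to buy as many round trips as the smaller multiplicity can afford. Let $n_{\min}=\min(n_1,n_2)\ge2H$ and
\[
g=\Bigl\lfloor\frac{n_{\min}}{2H}\Bigr\rfloor\ge1,\qquad \varrho=g\omega,\qquad \nu_i=n_i-gm_i\quad(i=1,2).
\]
Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we have $\varrho\ge g\ge n_{\min}/(4H)$. Since $|gm_i|\le n_{\min}/2$, we have $\nu_i\ge0$. By \eqref{eq:cramer}, $n_1z_1+n_2z_2=\nu_1z_1+\nu_2z_2+\varrho\sigma$. Split $\kappa$ at a visit of $q_1$ and insert $\varrho$ rounds, the $t$-th being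
\[
\gamma_1^{a_t}\,\eta_{12}\,\gamma_2^{b_t}\,\eta_{21},\qquad a_t=\Bigl\lfloor\frac{t\nu_1}{\varrho}\Bigr\rfloor-\Bigl\lfloor\frac{(t-1)\nu_1}{\varrho}\Bigr\rfloor,\quad b_t=\Bigl\lfloor\frac{t\nu_2}{\varrho}\Bigr\rfloor-\Bigl\lfloor\frac{(t-1)\nu_2}{\varrho}\Bigr\rfloor .
\]
The total effect is $\mathrm{eff}(\kappa)+\nu_1z_1+\nu_2z_2+\varrho\sigma=c'-c$. The point $P_t$ reached after $t$ rounds satisfies
\[
P_t-\Bigl(c+\frac t\varrho(c'-c)\Bigr)=\mathrm{eff}(\kappa_1)-\frac t\varrho\,\mathrm{eff}(\kappa)+\sum_{i=1}^2\Bigl(\Bigl\lfloor\frac{t\nu_i}{\varrho}\Bigr\rfloor-\frac{t\nu_i}{\varrho}\Bigr)z_i,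
\]
so $P_t$ is within $2\Lambda+2|Q|$ of $[c,c']$.

It remains to look inside a round, which may be long when $n_1$ and $n_2$ are of different orders of magnitude. Let $l$ be an index with $n_l=n_{\min}$ and let $l'$ be the other index. Then $\nu_l\le\frac32n_{\min}$, so $\nu_l/\varrho\le6H$, and the exponent of $\gamma_l$ in each round is at most $6H+1$. Hence the part of round $t$ before the power of $\gamma_{l'}$ and the part after it have length at most $(6H+1)|Q|+2|Q|=(6H+3)|Q|$ together. All points of these two parts, including the two ends of the power of $\gamma_{l'}$, are within $(6H+3)|Q|$ of $P_{t-1}$ or of $P_t$, and so within $2\Lambda+(6H+5)|Q|$ of $[c,c']$. The points between copies of $\gamma_{l'}$ lie on the segment joining the two ends, so by (C1) they obey the same bound, and inside a copy the walk moves by at most $|Q|$ more. The total is $D$.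
\end{proof}

\begin{remark}\label{rem:k3}
The hypothesis $k\le2$ enters through \eqref{eq:cramer} and through the fact that a round contains only one long power. The proposition fails for $k=3$. In the strongly connected system $\mathcal Z$ of Section~\ref{sec:zigzag}, given $D$, take $n>2D$, $v=(2D,2D+2n,2D+1)$, $c=(D,D,D)$ and $c'=(D,D+2n,D+1)$. Both points are $D$-deep, and $c'-c=\mathrm{eff}(\gamma_1^n\eta_{12}\gamma_2^n\eta_{21})$. A run from $(p_1,c)$ to $(p_1,c')$ uses $\eta_{12}$ once, so its $n$ loops $\gamma_2$ are consecutive, which is impossible in a box of width $2D<n$.
\end{remark}

\subsection*{The frame along the walls}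

\begin{proof}[Proof of Theorem~\ref{thm:vass}]
We use induction on $k\in\{0,1,2\}$, the case $k=0$ being trivial. Let $k\in\{1,2\}$. By the induction hypothesis, Lemma~\ref{lem:freeze} applies to every $k$-VASS and all $i,\varepsilon,B$.

\emph{Unit steps.} Replace each transition $(p,a,q)$ with $|a_1|+\dots+|a_k|\ge2$ by a chain of transitions through fresh states, each adding $\pm1$ to one coordinate, with the sign of the corresponding entry of $a$. The intermediate points lie coordinatewise between $c$ and $c+a$, so they are in the box whenever $c$ and $c+a$ are. A run between old states traverses every chain that it enters completely, so the relations $\mathrm{Box}_{p,q}$ for old states do not change. From now on each transition changes at most one coordinate, by at most $1$.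

\emph{Strong connectivity.} A run never returns to a strongly connected component that it has left. So it is a concatenation of at most $|Q|$ runs inside components, joined by single transitions $e$, and $\mathrm{Box}_{p,q}$ is a finite union of compositions of relations $\mathrm{Box}$ of components and relations $\mathrm{Run}(e)$. We may therefore assume that the system is strongly connected. Let $D$ be as in Proposition~\ref{prop:inner}.

\emph{Thin boxes.} For each $i$ and each $h<2D$, the set $\mathrm{Box}_{p,q}\cap\{v_i=h\}$ is semilinear by Lemma~\ref{lem:freeze}. It remains to treat the set $U$ of triples with $v_i\ge2D$ for all $i$.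

\emph{The frame.} Call the set of points of the box that are not $D$-deep the \emph{frame}. It is the union of $2k$ \emph{strips}, one for each wall, consisting of the points at distance less than $D$ from that wall. The two strips of coordinate $i$ are given by $c_i\le D-1$ and $c_i\ge v_i-D+1$; since $v_i\ge2D$, they are disjoint and the values $D$ and $v_i-D$ belong to neither. The relations of runs inside one strip are the sets $W^{i,\varepsilon,D}_{p,q}\cap U$, which are semilinear. Let $\mathrm{Fr}_{p,q}\subseteq U$ be the relation of runs inside the frame. We claim that it is semilinear.

Consider a step of a run in the frame from a point $c$ in a strip of coordinate $i$ to a point $\tilde c$ outside that strip. The step changes only coordinate $i$, to the value $D$ or $v_i-D$, so $\tilde c$ is in no strip of coordinate $i$. For $k=1$ this is impossible, so a run in the frame stays in one strip, and the claim follows. For $k=2$ the point $\tilde c$ lies in a strip of the other coordinate, and since that coordinate has not changed, so does $c$. Thus every step has both endpoints in a common strip; this is what the unit steps were for, as a longer step could cut a corner. Assign such a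 strip to each step and group consecutive steps with the same strip. The run becomes a concatenation of segments, each inside one strip, with junctions at configurations that lie in two different strips. Two different strips meet only in one of the four corner squares with $D^2$ points each, so there are at most $M=4|Q|D^2$ such configurations, a bound that does not depend on $v$. If two junctions are the same configuration, we cut out the part of the run between them. This leaves at most $M$ junctions and $M+1$ segments. Hence $\mathrm{Fr}_{p,q}$ is the union of the finitely many compositions of at most $M+1$ strip relations leading from $p$ to $q$.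

\emph{Conclusion.} Let $\mathrm{Mid}_{p',q'}$ be the set of $(c,c',v)\in U$ with $c,c'$ both $D$-deep and $c'-c\in\mathrm{Eff}_{p',q'}$. It is definable, since $c'-c\in\mathrm{Eff}_{p',q'}$ says that $c'-c=\sum_e n_e\,\mathrm{eff}(e)$ for some $(n_e)_{e\in\mathcal T}$ in the semilinear set of (S2). By Proposition~\ref{prop:inner} it is the relation of box runs from $p'$ to $q'$ with $D$-deep endpoints. A box run either stays in the frame, or we cut it at its first and its last $D$-deep configuration. The first part is empty or a run in the frame followed by a step, the middle part belongs to some $\mathrm{Mid}_{p',q'}$, and the last part is empty or a step followed by a run in the frame. So $\mathrm{Box}_{p,q}\cap U$ is the union of $\mathrm{Fr}_{p,q}$ and finitely many compositions of relations $\mathrm{Fr}$, $\mathrm{Run}(e)$ and $\mathrm{Mid}$.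
\end{proof}

\section{Leaving the walls}\label{sec:walls}

In dimension three and higher the analysis of the frame breaks down: the neighborhoods of two walls meet along an edge or a face of unbounded size, so the number of junctions is no longer bounded. A run may also wander from wall to wall without ever being deep. We therefore change the run instead of following it. Once every coordinate has been far from its walls at some time, not necessarily the same time, we can delete closed walks from the prefix so that a short run to a deep point remains. The deleted walks are not lost: they will be executed later, in the deep part of the box.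

The case $k=2$ with one state shows how to choose the constants. Suppose that the first coordinate reaches distance $\Delta_1$ from its walls at time $t_1$, and that the second reaches distance $\delta$ from its walls at a time $t_2\ge t_1$, for the first time after $t_1$. Between $t_1$ and $t_2$ the second coordinate takes at most $\delta$ values. Deleting the steps between equal values leaves at most $\delta$ steps, and these move the first coordinate by at most $N\delta$, where $N$ bounds the norms. So $\Delta_1=\delta+N\delta$ is enough to arrive at a $\delta$-deep point. In general the thresholds are defined backwards, each one large enough to survive all later phases.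

Call a box run \emph{$\Delta$-confined} if some coordinate is at distance less than $\Delta$ from one fixed wall in all its configurations. For a run $(q_0,c_0),\dots,(q_\ell,c_\ell)$ and $0\le t\le t'\le\ell$, the \emph{segment} $[t,t']$ is the run $(q_t,c_t),\dots,(q_{t'},c_{t'})$. Sums of effects may be empty.

\begin{lemma}\label{lem:escape}
For all $k,n,N,\delta\ge1$ there are $\Delta,\Lambda\ge1$ with the following property. Let $\mathcal S$ be a $k$-VASS with $n$ states and vectors of norm at most $N$, and let $v_i\ge2\Delta+N$ for all $i$. Then every box run $(q_0,c_0),\dots,(q_\ell,c_\ell)$ is $\Delta$-confined, or there is $T\in[0,\ell]$ such that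
\begin{itemize}
\item[(a)] $T=0$ or the segment $[0,T-1]$ is $\Delta$-confined, and
\item[(b)] some walk $\alpha$ of length at most $\Lambda$ is a box run from $(q_0,c_0)$ to a configuration $(q_T,c')$ such that $c'$ is $\delta$-deep and $c_T-c'$ is a sum of effects of simple cycles.
\end{itemize}
\end{lemma}

\begin{proof}
Define, for $j=k,k-1,\dots,1$ in this order,
\[
\Delta_j=\delta+N(\Lambda_{j+1}+\dots+\Lambda_k),\qquad \Lambda_j=n\,\Delta_j^{\,k-j+1},
\]
and put $\Delta=\Delta_1$ and $\Lambda=\Lambda_1+\dots+\Lambda_k$. Then $\Delta=\Delta_1\ge\dots\ge\Delta_k=\delta$. If coordinate $i$ is at distance less than $\Delta$ from some wall at each time of an interval, the wall is the same throughout: a change of wall needs a jump between a value at most $\Delta-1$ and a value at least $v_i-\Delta+1$, of size at least $v_i-2\Delta+2>N$. This is where the lower bound on $v$ is used.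

Let $e_1\cdots e_\ell$ be the walk of the run. Put $t_0=0$ and $I_0=\emptyset$. For $j=1,\dots,k$ let $t_j$ be the least time $t\ge t_{j-1}$ at which some coordinate $i_j\notin I_{j-1}$ is at distance at least $\Delta_j$ from both its walls, and put $I_j=I_{j-1}\cup\{i_j\}$. By minimality,
\begin{equation}\label{eq:phase}
\text{at all times in }[t_{j-1},t_j-1],\text{ each }i\notin I_{j-1}\text{ is at distance}<\Delta_j\text{ from a wall.}
\end{equation}
If $t_j$ does not exist for some $j$, take the least such $j$ and a coordinate $i\notin I_{j-1}$. It is at distance less than $\Delta$ from a wall before time $t_{j-1}$ by \eqref{eq:phase}, and from time $t_{j-1}$ on because $t_j$ does not exist. So the run is $\Delta$-confined. Otherwise let $T=t_k$. By \eqref{eq:phase}, coordinate $i_k$ is at distance less than $\Delta$ from a wall at all times before $T$, which gives (a).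

For (b) we show by induction on $j=0,\dots,k$ that some walk of length at most $\Lambda_1+\dots+\Lambda_j$ is a box run from $(q_0,c_0)$ to a configuration $(q_{t_j},c^{(j)})$ such that
\begin{itemize}
\item[(1)] $c^{(j)}$ agrees with $c_{t_j}$ in all coordinates outside $I_j$;
\item[(2)] for $1\le h\le j$, coordinate $i_h$ of $c^{(j)}$ is at distance at least $\Delta_h-N(\Lambda_{h+1}+\dots+\Lambda_j)$ from both its walls;
\item[(3)] $c_{t_j}-c^{(j)}$ is a sum of effects of simple cycles.
\end{itemize}
For $j=0$ take the empty walk. For the step from $j-1$ to $j$, attach to each time $t\in[t_{j-1},t_j-1]$ the label consisting of $q_t$ and the $k-j+1$ coordinates of $c_t$ outside $I_{j-1}$. By \eqref{eq:phase} each of these coordinates stays at distance less than $\Delta_j$ from a fixed wall, so there are at most $n\Delta_j^{k-j+1}=\Lambda_j$ labels. As long as two remaining times $t<t'$ have the same label, delete the remaining transitions among $e_{t+1},\dots,e_{t'}$ and the times in $[t+1,t']$. The deleted factor is a closed walk with effect zero outside $I_{j-1}$. In the end at most $\Lambda_j$ times remain, each followed by one transition, so at most $\Lambda_j$ transitions of $e_{t_{j-1}+1}\cdots e_{t_j}$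 remain, and they form a walk from $q_{t_{j-1}}$ to $q_{t_j}$. Execute this walk from $c^{(j-1)}$ and call the endpoint $c^{(j)}$. By (1) for $j-1$, the coordinates outside $I_{j-1}$ start with their values at time $t_{j-1}$, take only values that they take in the original run, and end with their values at time $t_j$. So they stay in the box, (1) holds, and (2) holds for $h=j$ by the choice of $i_j$. For $h<j$, coordinate $i_h$ moves by at most $N\Lambda_j$, so its distance from its walls stays at least $\Delta_h-N(\Lambda_{h+1}+\dots+\Lambda_j)\ge\delta$. This gives (2) and shows that the run stays in the box. Finally, $c_{t_j}-c^{(j)}$ is $c_{t_{j-1}}-c^{(j-1)}$ plus the effects of the closed walks just deleted, which gives (3). For $j=k$, property (2) says that $c^{(k)}$ is $\delta$-deep, by the definition of $\Delta_h$.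
\end{proof}

Applying the lemma at both ends of a run gives the form in which we use it.

\begin{corollary}\label{cor:shape}
With the hypotheses and constants of Lemma~\ref{lem:escape}, every box run $(q_0,c_0),\dots,(q_\ell,c_\ell)$ satisfies \textup{(A)} or \textup{(B)}.
\begin{itemize}
\item[(A)] The run is $\Delta$-confined, or it consists of a $\Delta$-confined run, a step, and a $\Delta$-confined run.
\item[(B)] There are times $T\le T'$, walks $\alpha,\beta$ of length at most $\Lambda$ and $\delta$-deep points $c',c''$ such that: $T=0$ or the segment $[0,T-1]$ is $\Delta$-confined; $T'=\ell$ or the segment $[T'+1,\ell]$ is $\Delta$-confined; $\alpha$ is a box run from $(q_0,c_0)$ to $(q_T,c')$; $\beta$ is a box run from $(q_{T'},c'')$ to $(q_\ell,c_\ell)$; and $(c''-c')-(c_{T'}-c_T)$ is a sum of effects of simple cycles.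
\end{itemize}
\end{corollary}

\begin{proof}
Suppose that the run is not $\Delta$-confined. Lemma~\ref{lem:escape} gives $T,\alpha,c'$. The run read backwards is a box run of the reversed system, with transitions $(q,-a,p)$ for $(p,a,q)\in\mathcal T$, which has the same parameters $k,n,N$. The lemma applied to it gives, after translating back, a time $T'$ such that $T'=\ell$ or $[T'+1,\ell]$ is $\Delta$-confined, and a box run $\beta$ of length at most $\Lambda$ from some $(q_{T'},c'')$ to $(q_\ell,c_\ell)$ with $c''$ $\delta$-deep. Reversing a cycle negates its effect, so $c''-c_{T'}$ is a sum of effects of simple cycles of $\mathcal S$. If $T>T'$, then $[0,T-1]$ is $\Delta$-confined and so is $[T,\ell]$, being part of $[T'+1,\ell]$; this is (A). If $T\le T'$, then $(c''-c')-(c_{T'}-c_T)=(c''-c_{T'})+(c_T-c')$, and (B) holds.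
\end{proof}

The corollary holds for every VASS, including $\mathcal Z$. What it does not say is that the deleted cycles can be put back: they may sit at different states, and moving between these states has an effect. The next section uses the structure of a VAS to put them back.

\section{Vector addition systems of dimension four}\label{sec:four}

\subsection*{Three counters and one bounded coordinate}
Freezing a coordinate of a $4$-VAS produces the following kind of system. For a finite set $\mathcal V\subseteq\mathbb Z^3\times\mathbb Z$ and $m\in\mathbb N$, let $\mathcal V[m]$ be the $3$-VASS whose states, called \emph{levels}, are $0,1,\dots,m$, and whose transitions are the triples $(s,x,s+\sigma)$ with $(x,\sigma)\in\mathcal V$ and $s,s+\sigma\in\{0,\dots,m\}$. A run of $\mathcal V[m]$ inside $[0,v]$ is a sequence of $\mathcal V$-steps whose first three coordinates stay in $[0,v]$ and whose last coordinate stays in $[0,m]$. Unlike an arbitrary $3$-VASS, this system is invariant under translation: adding a constant to all levels of a walk gives a walk with the same effect, as long as the levels remain in $[0,m]$. The consequence that we need is: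
\begin{itemize}
\item[(T)] for every simple cycle of $\mathcal V[m]$ there is a closed walk from level $m$ to level $m$ with the same length and the same effect.
\end{itemize}
Indeed, rotate the cycle so that it starts at its highest level $s_0$ and add $m-s_0\ge0$ to all levels; a level $s\in[0,s_0]$ becomes $s+m-s_0\in[0,m]$. So at the top level all cycles are available in any order, as in Example~\ref{ex:free}. A run that avoids the top level lives in $\mathcal V[m-1]$, and this sets up an induction.

\begin{theorem}\label{thm:level}
For every finite $\mathcal V\subseteq\mathbb Z^3\times\mathbb Z$ and every $m\in\mathbb N$, all relations $\mathrm{Box}_{s,s'}$ of $\mathcal V[m]$ are semilinear.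
\end{theorem}

\begin{proof}
We use induction on $m$; the induction hypothesis is needed only in case (B1) below, which does not occur for $m=0$. Let $N\ge1$ bound the norms of the vectors of $\mathcal V$. Let $Z\subseteq\mathbb Z^3$ be the finite set of effects of simple cycles of $\mathcal V[m]$. A simple cycle has at most $m+1$ steps, so the elements of $Z$ have norm at most $N(m+1)$. Put $\delta=(2|Z|+2)N(m+1)$, and let $\Delta,\Lambda$ be given by Lemma~\ref{lem:escape} for $k=3$ and $n=m+1$.

The frozen systems of $\mathcal V[m]$ are $2$-VASS, so Theorem~\ref{thm:vass} and Lemma~\ref{lem:freeze} show two things. First, $\mathrm{Box}_{s,s'}\cap\{v_i=h\}$ is semilinear for each $i$ and each $h<2\Delta+N$, so we may restrict to the set $U$ of triples with $v_i\ge2\Delta+N$ for all $i$. Second, on $U$ the relation of $\Delta$-confined runs between two levels, which is a union of six sets $W^{i,\varepsilon,\Delta}\cap U$, is semilinear. We apply Corollary~\ref{cor:shape} to a box run $(s_0,c_0),\dots,(s_\ell,c_\ell)$ from $(s,u)$ to $(s',w)$ and distinguish three cases. In each we name a semilinear subset of $\mathrm{Box}_{s,s'}$, independent of the run, that contains $(u,w,v)$.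

\emph{Case \textup{(A)}.} Take the union of the relation of $\Delta$-confined runs and of the compositions of the form: confined run, step, confined run.

\emph{Case \textup{(B1)}: alternative \textup{(B)} holds and $s_t\ne m$ for all $t\in[T,T']$.} The segment $[T,T']$ is a box run of $\mathcal V[m-1]$. It is preceded by nothing or by a confined run and a step, and followed by nothing or by a step and a confined run. The union of the corresponding compositions is semilinear by the induction hypothesis, and it is contained in $\mathrm{Box}_{s,s'}$ because runs of $\mathcal V[m-1]$ are runs of $\mathcal V[m]$.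

\emph{Case \textup{(B2)}: alternative \textup{(B)} holds and $s_{t^*}=m$ for some $t^*\in[T,T']$.} Let $G_{s,s'}$ be the set of $(u,w,v)\in U$ for which there are levels $r,r'$, walks $\alpha,\beta$ of length at most $\Lambda$, walks $\mu$ from $r$ to $m$ and $\mu'$ from $m$ to $r'$ of length at most $m$, points $c',c''$ and numbers $n_z\in\mathbb N$ ($z\in Z$) such that
\begin{itemize}
\item[(1)] $\alpha$ is a box run from $(s,u)$ to $(r,c')$, and $c'$ is $\delta$-deep;
\item[(2)] $\beta$ is a box run from $(r',c'')$ to $(s',w)$, and $c''$ is $\delta$-deep;
\item[(3)] $c''-c'=\mathrm{eff}(\mu)+\mathrm{eff}(\mu')+\sum_{z\in Z}n_zz$.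
\end{itemize}
There are finitely many choices of $r,r',\alpha,\beta,\mu,\mu'$, and for each choice the conditions are linear, so $G_{s,s'}$ is semilinear.

Our run gives an element of $G_{s,s'}$. Take $\alpha,\beta,c',c''$ from (B), $r=s_T$ and $r'=s_{T'}$. Let $\mu$ and $\mu'$ be the simple paths that remain after deleting simple cycles from the walks of the segments $[T,t^*]$ and $[t^*,T']$; they have length at most $m$. Then $c_{T'}-c_T$ is $\mathrm{eff}(\mu)+\mathrm{eff}(\mu')$ plus a sum of elements of $Z$, and the last clause of (B) gives (3).

Conversely, let $(u,w,v)\in G_{s,s'}$. Execute $\alpha$ and then $\mu$, which stays within $Nm\le\delta$ of $c'$ and ends in $(m,c_1)$ with $c_1=c'+\mathrm{eff}(\mu)$. Put $c_2=c''-\mathrm{eff}(\mu')$, so that $c_2-c_1=\sum_zn_zz$ by (3). For each $z\in Z$, (T) provides a closed walk at level $m$ of length at most $m+1$ with effect $z$. Execute $n_z$ copies of it for each $z$, in the order given by Lemma~\ref{lem:even} with $r=|Z|$ and $C=N(m+1)$. Between two closed walks the counters are within $2|Z|N(m+1)$ of $[c_1,c_2]$, and inside one they move by at most $N(m+1)$ more. The points $c_1,c_2$ are within $Nm$ of $c',c''$, so $[c_1,c_2]$ is within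 $Nm$ of $[c',c'']$ by (C1). Since $Nm+(2|Z|+1)N(m+1)\le\delta$, the counters stay in the box by (C2). We arrive at $(m,c_2)$, execute $\mu'$, which stays within $Nm$ of its endpoint $c''$, and then $\beta$. So $G_{s,s'}\subseteq\mathrm{Box}_{s,s'}$.
\end{proof}

\subsection*{Four counters}

\begin{proof}[Proof of Theorem~\ref{thm:vas}]
For $d\le3$, a triple $(u,w,v)$ lies in the relation $\mathrm{Box}$ of $\mathcal V$ if and only if the triple padded with zeros lies in that of $\mathcal V\times\{0\}^{4-d}$. So let $d=4$, and view $\mathcal V$ as a $4$-VASS with one state; its simple cycles are the single vectors $a\in\mathcal V$. Let $N\ge1$ bound their norms, put $\delta=2|\mathcal V|N+1$, and let $\Delta,\Lambda$ be given by Lemma~\ref{lem:escape} for $k=4$ and $n=1$.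

The frozen system $\mathcal V^{i,\varepsilon,B}$ is $\mathcal V'[B-1]$ for $\mathcal V'=\{(\hat a,\varepsilon a_i):a\in\mathcal V\}$. By Theorem~\ref{thm:level}, Lemma~\ref{lem:freeze} applies for all $i,\varepsilon,B$. Hence $\mathrm{Box}\cap\{v_i=h\}$ is semilinear for each $i$ and each $h<2\Delta+N$, and on the set $U$ of triples with $v_i\ge2\Delta+N$ for all $i$ the relation of $\Delta$-confined runs is semilinear. Composing with steps, we see that the runs satisfying alternative (A) of Corollary~\ref{cor:shape} define a semilinear subset of $\mathrm{Box}$.

Let $G$ be the set of $(u,w,v)\in U$ for which there are words $\alpha,\beta$ over $\mathcal V$ of length at most $\Lambda$, $\delta$-deep points $c',c''$ and numbers $n_a\in\mathbb N$ such that $\alpha$ is a box run from $u$ to $c'$, $\beta$ is a box run from $c''$ to $w$, and $c''-c'=\sum_{a\in\mathcal V}n_aa$. There are finitely many pairs $\alpha,\beta$, so $G$ is semilinear. A run satisfying (B) gives an element of $G$, because both $c_{T'}-c_T$ and $(c''-c')-(c_{T'}-c_T)$ are sums of vectors of $\mathcal V$. Conversely, for $(u,w,v)\in G$, Lemma~\ref{lem:even} orders the vectors so that the path from $c'$ to $c''$ stays within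 $2|\mathcal V|N<\delta$ of $[c',c'']$, hence in the box by (C2); together with $\alpha$ and $\beta$ it forms a box run from $u$ to $w$. So $G\subseteq\mathrm{Box}$, and $\mathrm{Box}$ is a finite union of semilinear sets.
\end{proof}

The dimension enters this last proof only through Theorem~\ref{thm:level}: the runs of type (B) define a semilinear relation for a VAS of any dimension. A counterexample must therefore live near the walls, and this is where we look for one.

\section{A five-dimensional system with eight vectors}\label{sec:five}

We simulate the system $\mathcal Z$ of Section~\ref{sec:zigzag} by a VAS with coordinates $(x,y,z,s,t)$. The first three play the same role as in $\mathcal Z$. For the last two we consider only targets with $v_4=v_5=5$, so that the \emph{position} $(s,t)$ is confined to $[0,5]^2$ and serves as the state. A vector with large entries in $s$ and $t$ can be applied at few positions; an entry $+5$ in $s$, for instance, forces $s=0$. Since such a vector moves the position, a loop of $\mathcal Z$ is simulated by a pair $X_+,X_-$ of vectors with opposite $(s,t)$-parts, of which $X_+$ carries the effect on $(x,y,z)$. The pair $R_\pm$ moves right, $L_\pm$ moves left,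 $S_\pm$ switches between the two and pays in $z$, and $E,F$ leave the corner $(0,0)$ and enter the corner $(5,5)$. Let $\mathcal V$ consist of the eight vectors in the table below. The third column states when the move keeps the position in $[0,5]^2$, and the fourth lists the positions where this holds among the twelve positions of
\[
P=\{(0,0),(5,5)\}\cup\{(5,3),(0,4),(2,0),(1,5),(3,1)\}\cup\{(0,2),(5,1),(3,5),(4,0),(2,4)\}.
\]
\begin{center}
\begin{tabular}{llll}
\hline
 & vector & allowed if and only if & allowed in $P$ at\\
\hline
$R_+$ & $(1,1,0,5,-1)$ & $s=0,\ t\ge1$ & $(0,4),(0,2)$\\
$R_-$ & $(0,0,0,-5,1)$ & $s=5,\ t\le4$ & $(5,3),(5,1)$\\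
$L_+$ & $(-1,1,0,1,-5)$ & $s\le4,\ t=5$ & $(1,5),(3,5)$\\
$L_-$ & $(0,0,0,-1,5)$ & $s\ge1,\ t=0$ & $(2,0),(4,0)$\\
$S_+$ & $(0,0,1,2,-4)$ & $s\le3,\ t\ge4$ & $(0,4),(1,5),(3,5),(2,4)$\\
$S_-$ & $(0,0,0,-2,4)$ & $s\ge2,\ t\le1$ & $(2,0),(3,1),(4,0),(5,1)$\\
$E$ & $(0,0,0,5,3)$ & $s=0,\ t\le2$ & $(0,0),(0,2)$\\
$F$ & $(0,0,0,3,5)$ & $s\le2,\ t=0$ & $(0,0),(2,0)$\\
\hline
\end{tabular}
\end{center}
Adding the $(s,t)$-part of each vector to the positions in the last column gives the twenty arrows of Figure~\ref{fig:graph}. All of them end in $P$, so the position of a box run from $0$ to a target $(v_1,v_2,v_3,5,5)$ moves along the arrows of the figure.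

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,x=2.5cm,y=2.1cm,font=\small]
\node[draw] (a) at (0,1) {$(5,3)$};
\node[draw] (b) at (1,1) {$(0,4)$};
\node[draw] (c) at (2,1) {$(2,0)$};
\node[draw] (d) at (3,1) {$(1,5)$};
\node[draw] (e) at (4,1) {$(3,1)$};
\node[draw,thick] (o) at (1,0) {$(0,0)$};
\node[draw,thick] (f) at (3,0) {$(5,5)$};
\node[draw] (g) at (0,-1) {$(2,4)$};
\node[draw] (h) at (1,-1) {$(4,0)$};
\node[draw] (i) at (2,-1) {$(3,5)$};
\node[draw] (j) at (3,-1) {$(5,1)$};
\node[draw] (k) at (4,-1) {$(0,2)$};
\path[->]
(a) edge[bend left=15] node[above] {$R_-$} (b) (b) edge[bend left=15] node[below] {$R_+$} (a)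
(b) edge[bend left=15] node[above] {$S_+$} (c) (c) edge[bend left=15] node[below] {$S_-$} (b)
(c) edge[bend left=15] node[above] {$L_-$} (d) (d) edge[bend left=15] node[below] {$L_+$} (c)
(d) edge[bend left=15] node[above] {$S_+$} (e) (e) edge[bend left=15] node[below] {$S_-$} (d)
(g) edge[bend left=15] node[above] {$S_+$} (h) (h) edge[bend left=15] node[below] {$S_-$} (g)
(h) edge[bend left=15] node[above] {$L_-$} (i) (i) edge[bend left=15] node[below] {$L_+$} (h)
(i) edge[bend left=15] node[above] {$S_+$} (j) (j) edge[bend left=15] node[below] {$S_-$} (i)
(j) edge[bend left=15] node[above] {$R_-$} (k) (k) edge[bend left=15] node[below] {$R_+$} (j)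
(o) edge node[below left] {$E$} (a) (o) edge node[above right] {$F$} (i)
(c) edge node[below left] {$F$} (f) (k) edge node[above right] {$E$} (f);
\end{tikzpicture}
\caption{The values of the last two coordinates $(s,t)$ that the eight vectors of the $5$-VAS can reach from $(0,0)$ inside $[0,5]^2$, with all moves between them that stay inside $[0,5]^2$. The lower row is the image of the upper row under $(s,t)\mapsto(5-s,5-t)$ with the arrows reversed.}
\label{fig:graph}
\end{figure}

\begin{proposition}\label{prop:five}
A vector $(v_1,v_2,v_3,5,5)$ belongs to $\mathrm{BoxReach}(\mathcal V)$ if and only if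
\begin{equation}\label{eq:five}
v_3\ge1,\qquad v_1\le v_2\le(2v_3-1)v_1,\qquad v_2\equiv v_1\pmod 2 .
\end{equation}
\end{proposition}

\begin{proof}
Let $v=(v_1,v_2,v_3,5,5)$ and let $c_0,\dots,c_\ell$ be a box run from $0$ to $v$. By Figure~\ref{fig:graph}, the run either starts with $E$, moves in the upper row and ends with $F$ from $(2,0)$, or starts with $F$, moves in the lower row and ends with $E$. The second kind cannot be avoided, because of a symmetry of box-reachability in a VAS: the sequence $v-c_\ell,\dots,v-c_0$ is again a box run from $0$ to $v$, and it uses the same vectors in reverse order. The same symmetry lets us assume that the run starts with $E$.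

Call $\{(5,3),(0,4)\}$ the $R$-region and $\{(2,0),(1,5),(3,1)\}$ the $L$-region. After $E$ the run is in the $R$-region, and before the final $F$ it is in the $L$-region. So it passes from the $R$-region to the $L$-region some number $k\ge1$ of times, always by $S_+$, and spends $k$ periods in each region. The coordinate $z$ counts the moves $S_+$, hence $1\le k\le v_3$. (The moves $S_+$ between $(1,5)$ and $(3,1)$ only waste $z$.) In an $R$-period, $x$ changes only by $R_+$, which adds $1$, so there are at most $v_1$ moves $R_+$. In an $L$-period, $x$ changes only by $L_+$, which subtracts $1$, so there are at most $v_1$ moves $L_+$. In the last $L$-period there are none, because $x$ is at most $v_1$ at its beginning and equal to $v_1$ at its end. If $a$ and $b$ are the total numbers of moves $R_+$ and $L_+$, then $v_2=a+b\le kv_1+(k-1)v_1\le(2v_3-1)v_1$, and $v_1=a-b$, so $v_2-v_1=2b$ is even and nonnegative.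

Conversely, assume \eqref{eq:five}. Then $j=(v_2-v_1)/2$ is an integer with $0\le j\le(v_3-1)v_1$, so $j=j_1+\dots+j_{v_3-1}$ with $0\le j_i\le v_1$. Consider the word
\[
E\,(R_-R_+)^{v_1}R_-S_+\ \prod_{i=1}^{v_3-1}\bigl[(L_-L_+)^{j_i}\,S_-\,(R_+R_-)^{j_i}\,S_+\bigr]\ F .
\]
In Figure~\ref{fig:graph}, the part before the product leads from $(0,0)$ via $(5,3)$ and $(0,4)$ to $(2,0)$; each bracket leads from $(2,0)$ back to $(2,0)$, looping first through $(1,5)$ and then, from $(0,4)$, through $(5,3)$; and $F$ leads to $(5,5)$. The coordinate $x$ rises to $v_1$ and in the $i$-th bracket drops by $j_i\le v_1$ and returns. The coordinates $y$ and $z$ never decrease and end at $v_1+2j=v_2$ and $1+(v_3-1)=v_3$. So the word is a box run from $0$ to $v$.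
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The $3$-VASS is $\mathcal Z$, by Proposition~\ref{prop:three}. For the $5$-VAS $\mathcal V$, Proposition~\ref{prop:five} shows that the set $A$ of Proposition~\ref{prop:three} consists of the $(v_1,v_2,v_3)$ with $(v_1,v_2,v_3+1,5,5)\in\mathrm{BoxReach}(\mathcal V)$. If $\mathrm{BoxReach}(\mathcal V)$ were semilinear, $A$ would be semilinear by (S1), which it is not.
\end{proof}

\begin{remark}
The example shows why Theorem~\ref{thm:level} does not extend to two bounded coordinates. By the table, a rotation of the cycle $R_+R_-$ can start only where $s=0$, $t\ge1$ or $s=5$, $t\le4$, and a rotation of $L_+L_-$ only where $t=5$, $s\le4$ or $t=0$, $s\ge1$. The only positions that admit both are the corners $(0,5)$ and $(5,0)$, and these are not in $P$. With one bounded coordinate, a run either visits the extreme level, where all cycles are available, or lives in a shorter interval. With two, a run can touch all four sides of the square, as the positions $(0,4),(5,3),(2,0),(1,5)$ do, without visiting a position that admits both cycles.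
\end{remark}

\begin{thebibliography}{1}
\bibitem{AHPZ}
Shaull Almagor, Itay Hasson, Micha{\l} Pilipczuk, Michael Zaslavski,
\emph{Box-Reachability in Vector Addition Systems},
arXiv:2508.12853 (2025).
\end{thebibliography}
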